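# Finite clusters above criticality and the Wulff constant

## 1. A droplet with a closed skin: guessing the rate

Let $d\ge 2$. Each vertex of $\mathbb Z^d$ is open with probability $p$ and closed with probability $1-p$, independently; $P=P_p$ is the product measure. Paths are nearest-neighbor. An open path is a path all of whose vertices, ends included, are open; a single open vertex counts as an open path. "$u$ is connected to $A$ in $B$" means that an open path with all its vertices in $B$ goes from $u$ to a vertex of $A$. The cluster $C(v)$ is the set of vertices connected to $v$ (empty if $v$ is closed). By translation invariance we take $v=0$ and write $C=C(0)$. Throughout, $p_c=p_c(\mathbb Z^d)<p<1$ and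
$$\beta=\tfrac{d-1}{d},\qquad \theta=P(|C|=\infty)>0,\qquad \kappa=-\log(1-p).$$

The question is Open problem 2 in Harry Kesten, "Some highlights of percolation", arXiv:math/0212398 (2002). It is known that, for $p_c<p<1$, there are constants $0<C_4(p),C_5(p)<\infty$ with
$$C_4\le -n^{-\beta}\log P(|C|=n)\le C_5\qquad\text{for all large } n. \tag{1}$$
Does $\lim_n -n^{-\beta}\log P(|C|=n)$ exist, for every $d\ge2$ and every $p\in(p_c,1)$?

The answer one would first guess is: yes. A finite cluster of size $n$ should be a droplet, cut off from the infinite cluster by a closed skin, and the cost should be the price of the cheapest skin. Let us test this guess, heuristically, in $\mathbb Z^2$.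

Should the droplet be full? Opening all $n$ of its vertices costs a factor $p^n$, which is exponentially small in $n$ and not in $n^{1/2}$. So the inside must be left random, and the cluster then fills a fraction about $\theta$ of the region. The skin must enclose volume about $n/\theta$.

Which shape? Take the diamond $\{|x|_1\le r\}$. It has $2r^2+2r+1$ vertices and $4(r+1)$ outside neighbors, the points with $|x|_1=r+1$. With $2\theta r^2\approx n$, closing these neighbors costs about $4\kappa r=2\sqrt2\,\kappa\,(n/\theta)^{1/2}$. The square $\{|x|_\infty\le r\}$ has $(2r+1)^2$ vertices and $4(2r+1)$ outside neighbors; with $4\theta r^2\approx n$ the cost is about $8\kappa r=4\kappa(n/\theta)^{1/2}$. So the order $n^{1/2}$ is right, and the shape matters.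

Is $\kappa$ the right price per skin vertex? No. Consider a horizontal skin over the columns $0,1,\dots,L$. A rigid skin closes $(x,0)$ for every $x$, at price $\kappa$ per column. A flexible skin asks that $(x,0)$ be closed for even $x$, and that at least one of $(x,-1),(x,0),(x,1)$ be closed for odd $x$. Let $f(x)$ be the height of a chosen closed vertex in column $x$, with $f(x)=0$ for even $x$ and $f(x)\in\{-1,0,1\}$ for odd $x$. This still blocks every open path over these columns from heights below $-1$ to heights above $1$. Indeed a vertical step cannot jump over the closed vertex $(x,f(x))$. A horizontal step at height $t$ from below the skin to above it needs $f(x')<t<f(x)$ for neighboring columns, hence $f(x)-f(x')\ge2$; but one of the two values is $0$ and the other is at most $1$ in absolute value. So the probability of blocking is at least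
$$\big((1-p)(1-p^3)\big)^{L/2+1}, \tag{2}$$
a price of at most $\frac12\big(\kappa-\log(1-p^3)\big)$ per column, strictly below $\kappa$ because $1-p^3>1-p$. At $p=0.9$ it is about $1.80$ instead of $2.30$.

So the guess survives only in a refined form. There is a price per unit area $\tau(\nu)$ for a skin with normal $\nu$, not explicit, and the answer should be the minimum over shapes of the total price. The guess "yes" turns out to be right, and the limit is the resulting minimum. The work is in making both directions sharp, and in dealing with the exact value $|C|=n$.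

## 2. Gluing two clusters, and why subadditivity is not enough

The first tool a sensible person would try is to glue clusters. It does not answer the question, but we shall need it to hit the exact size $n$.

**Lemma 1 (gluing).** Let $\pi_n=P(|C|=n)/n$. For $s,m\ge1$,
$$\pi_{s+m+1}\ge p(1-p)^{2d}\,\pi_s\pi_m, \tag{3}$$
and hence
$$P(|C|=s+m+1)\ge\frac{p(1-p)^{2d}}{s+m+1}\,P(|C|=s)\,P(|C|=m). \tag{4}$$

*Proof.* For a finite connected set $\xi$ let $\partial\xi$ be the set of vertices outside $\xi$ adjacent to $\xi$. Summing over the connected $\xi\ni0$ with $|\xi|=n$ gives $P(|C|=n)=\sum_\xi p^n(1-p)^{|\partial\xi|}$. Each translation class contains exactly $n$ sets that contain $0$. So $\pi_n$ is the same sum over translation classes.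

Let $|\xi|=s$ and $|\eta|=m$. Translate $\xi$ so that its lexicographically maximal vertex is $-e_1$; then $\xi\subset\{x_1\le-1\}$. Translate $\eta$ so that its lexicographically minimal vertex is $e_1$; then $\eta\subset\{x_1\ge1\}$. The set $U=\xi\cup\{0\}\cup\eta$ is connected, has $s+m+1$ vertices, and $|\partial U|\le|\partial\xi|+|\partial\eta|+2d$. The translation class of $U$, together with $s$, determines the pair: $0$ is the only vertex of $U$ in its $x_1$-layer and exactly $s$ vertices of $U$ have smaller $x_1$. At most one vertex of a set can have these two properties, since two such vertices would lie in the same layer. So distinct pairs of classes give distinct classes of $U$, and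
$$\pi_{s+m+1}\ge\sum_{(\xi,\eta)}p^{s+m+1}(1-p)^{|\partial\xi|+|\partial\eta|+2d}=p(1-p)^{2d}\pi_s\pi_m .$$
Multiplying by $s+m+1$ and using $\frac{s+m+1}{sm}\ge\frac1{s+m+1}$ gives (4). $\square$

A check in $\mathbb Z^2$: $\pi_1=p(1-p)^4$. The two straight and four bent triples have $8$ and $7$ outside neighbors, so $\pi_3=2p^3(1-p)^8+4p^3(1-p)^7$, which indeed exceeds $p(1-p)^4\pi_1^2=p^3(1-p)^{12}$.

What does (3) give? Put $b(n)=-\log\pi_{n-1}-\log\big(p(1-p)^{2d}\big)$. Then (3) says $b(s'+m')\le b(s')+b(m')$ for $s',m'\ge2$, so by the subadditive lemma $b(n)/n$ converges, and $-\frac1n\log P(|C|=n)$ has a limit for every $p\in(0,1)$. On $\mathbb Z$, where $p_c=1$, one sees it by hand: $P(|C|=n)=np^n(1-p)^2$ and the limit is $-\log p$. Above $p_c$ the limit is $0$, by (1), and here the method stops. At scale $n^\beta$, subadditivity does not force convergence. For instance, let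
$$f(x)=x^{1/2}(1+\epsilon\sin\log x),\qquad f''(x)=-x^{-3/2}\Big(\tfrac14+\tfrac54\,\epsilon\sin\log x\Big),\qquad 0<\epsilon<\tfrac15 .$$
This $f$ is concave on $(0,\infty)$ with $f(0+)=0$, hence subadditive, but $f(x)/x^{1/2}$ oscillates between $1-\epsilon$ and $1+\epsilon$. The geometric reason is that gluing two droplets keeps both skins, while one droplet of the combined volume needs less skin.

## 3. The price of a flat closed surface, and the theorem

We now define $\tau(\nu)$. Write $\Lambda_n=\{-n,\dots,n\}^d$ and $\partial\Lambda_n=\{v\in\mathbb Z^d:|v|_\infty=n\}$. The symbol $|\cdot|$ denotes cardinality, Lebesgue measure or $(d-1)$-area, and $\alpha_{d-1}$ is the volume of the unit ball of $\mathbb R^{d-1}$. The constants $C_d,c_d$ depend on $d$ only and may change from line to line.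

**Definition (surface tension).** Let $\nu\in S^{d-1}$, let $Q$ be a closed $(d-1)$-cube of real side $\ell$ in an affine hyperplane orthogonal to $\nu$ (any position, any orientation within the hyperplane), written $Q\perp\nu$, and let $H\ge1$. Put $Z(Q,H)=\{y+t\nu:y\in Q,\ |t|\le H\}$; $t$ is the height. Let $F(Q,H)$ be the event that no open path inside $Z(Q,H)\cap\mathbb Z^d$ goes from $\{t\le-H+1\}$ to $\{t\ge H-1\}$, and $\phi(Q,H)=-\log P(F(Q,H))$. Define
$$a(\nu,h)=\liminf_{\ell\to\infty}\ell^{-(d-1)}\inf_{Q}\phi(Q,h\ell),\qquad \tau(\nu)=\sup_{h>0}a(\nu,h), \tag{5}$$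
the infimum being over all $Q\perp\nu$ of side $\ell$, and
$$W=\bigcap_{\nu\in S^{d-1}}\{x:x\cdot\nu\le\tau(\nu)\},\qquad h_W(\nu)=\max_{x\in W}x\cdot\nu. \tag{6}$$

Example: for $d=2$, $\nu=e_2$, $Q=[0,\ell]\times\{0\}$, the event $F(Q,h\ell)$ says that a rectangle has no open crossing from bottom to top. It is implied, for $\ell$ large, by the flexible skin of Section 1, so $\tau(e_2)\le\frac12(\kappa-\log(1-p^3))$. As for $W$: if $\tau$ were $|\nu|_1$, then $W$ would be $[-1,1]^d$; if $\tau$ were a constant $c$, then $W$ would be the ball of radius $c$.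

> **Theorem.** For every $d\ge2$ and $p\in(p_c(\mathbb Z^d),1)$,
> $$\lim_{n\to\infty}-n^{-(d-1)/d}\log P\{|C(v)|=n\}=w:=d\,|W|^{1/d}\,\theta^{-(d-1)/d}\in(0,\infty). \tag{7}$$

In particular the limit exists, is finite and is strictly positive.

**Lemma 2 (extraction).** Let $H\ge1$. Suppose heights change by at most $1$ per step along a path which starts at $t\le-H+1$ and ends at $t\ge H-1$. Then it contains a subpath inside $\{|t|\le H\}$ which starts at $t\le-H+1$ and ends at $t\ge H-1$.

*Proof.* Let $b$ be the first index with $t>H$, or one past the end if there is none. Let $a$ be the last index $<b$ with $t<-H$, or one before the start. The indices $a+1,\dots,b-1$ have $|t|\le H$. If they exist, the first has $t\le-H+1$ (it is the start, or follows a height $<-H$) and the last has $t\ge H-1$ (it is the end, or precedes a height $>H$). If the range were empty, there would be a jump of more than $2H>1$, or an end with $t<-H$, or a start with $t>H$. All three are impossible. $\square$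

Heights of neighboring vertices differ by at most $1$, so Lemma 2 applies to lattice paths. It shows $F(Q,H)\subset F(Q,H')$ for $H\le H'$: a crossing of the taller cylinder contains one of the shorter. Hence $a(\nu,h)$ is nonincreasing in $h$, and $\tau(\nu)=\lim_{h\downarrow0}a(\nu,h)$.

Closing all vertices of $Z(Q,H)$ with $t\in[0,1)$ produces $F(Q,H)$, because a crossing starts at $t\le0$, ends at $t\ge0$, and its first vertex with $t\ge0$ has $t<1$. There are at most $C_d\ell^{d-1}$ such vertices for $\ell\ge1$. So $0\le\tau\le\tau_{\max}:=C_d\kappa$. Reversing paths gives $\tau(-\nu)=\tau(\nu)$. Hence $W$ is compact and convex, $W=-W\ni0$, and $h_W\le\tau$.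

Two sites are $*$-adjacent if their $\ell_\infty$-distance is $1$; $*$-connected sets and $*$-paths are defined accordingly. For example, $\{(\pm1,0),(0,\pm1)\}\subset\mathbb Z^2$ is $*$-connected but not connected.

**Lemma 3 (animals).** With $\Delta=e3^d$, at most $\Delta^m$ $*$-connected sets of $m$ sites contain a given site.

*Proof.* In $*$-site percolation of density $q=3^{-d}$, each such set is the cluster of the given site with probability at least $q^m(1-q)^{(3^d-1)m}\ge(3^de)^{-m}$, since $(1-1/k)^{k-1}\ge1/e$. These events are disjoint. $\square$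

We use the following facts.

1. Fact 1: the bounds (1).
2. Fact 2, Harris' inequality: events which are all increasing, or all decreasing, satisfy $P(\bigcap A_i)\ge\prod P(A_i)$.
3. Fact 3 (Grimmett–Marstrand, Proc. R. Soc. London A 430 (1990) 439–457), valid for site percolation: if $F\subset\mathbb Z^d$ is infinite and connected with $p_c(F)<1$, then for each $\eta>0$ there is $k$ with $p_c(2kF+\Lambda_k)\le p_c(\mathbb Z^d)+\eta$.
4. Fact 4: for site percolation on $\mathbb Z^2$ with $p>p_c$, closed $*$-clusters are subcritical ($p_c+p_c^*=1$: Russo 1981; Kesten, *Percolation Theory for Mathematicians*, 1982), so $P(0$ is joined to $\partial\Lambda_n$ by a closed $*$-path$)\le e^{-cn}$ for large $n$.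
5. Fact 5: standard facts on sets of finite perimeter (Ambrosio–Fusco–Pallara 2000; Maggi 2012), listed now.

For $G$ measurable and $U$ open, $\mathrm{Per}(G;U)=\sup\int_G\mathrm{div}\,\varphi$ over $\varphi\in C^1_c(U;\mathbb R^d)$ with $|\varphi|\le1$. For a finite union of grid cubes this is the area of the boundary faces in $U$. If it is finite, the distributional gradient of $1_G$ is a vector measure $-\nu_G\,\mu_G$ with $|\nu_G|=1$. The reduced boundary $\partial^*G$ consists of the points $x\in\mathrm{supp}\,\mu_G$ at which the $\mu_G$-mean of $\nu_G$ over $B(x,r)$ converges to a unit vector as $r\to0$; this vector is the outer normal $\nu_G(x)$. For a cube, $\partial^*G$ is the boundary without the lower-dimensional edges. De Giorgi's structure theorem says that $\mu_G=\mathcal H^{d-1}\llcorner\partial^*G$, that at each $x\in\partial^*G$ the blow-ups $(G-x)/r$ converge in $L^1_{loc}$ to $\{y\cdot\nu_G(x)<0\}$, and that $\mu_G(B(x,r))/(\alpha_{d-1}r^{d-1})\to1$. We also use: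

- For an open cube $U$, the set $\{G\subset U:\mathrm{Per}(G;U)\le A\}$ is compact in $L^1(U)$, and $\mathrm{Per}(\cdot\,;U)$ is lower semicontinuous.
- The isoperimetric inequality $|G|^\beta\le C_d\,\mathrm{Per}(G)$ for $|G|<\infty$, and the relative one in cubes, $\min(|G\cap U|,|U\setminus G|)^\beta\le c_d\,\mathrm{Per}(G;U)$.
- Vitali–Besicovitch: if $\mu$ is a finite Borel measure on $U$, and a family of closed balls in $U$ contains, for $\mu$-almost every $x$, balls centered at $x$ of all small radii, then countably many disjoint balls of the family cover $\mu$-almost everything. In particular, finitely many cover all but mass $\zeta$.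
- If $G$ is its set of density-one points and $Q$ is an open cube with $\overline Q\subset U$ and $\mathcal H^{d-1}(\partial^*G\cap\partial Q)=0$, then up to $\mathcal H^{d-1}$-null sets $\partial^*(G\cap Q)=(\partial^*G\cap Q)\cup(G\cap\partial Q)$, with the normals of $G$ and of $Q$ respectively.
- The Wulff inequality: if $W$ is a convex body with $0\in\mathrm{int}\,W$, then for $G$ of finite perimeter and volume
$$I_W(G):=\int_{\partial^*G}h_W(\nu_G)\,d\mathcal H^{d-1}\ \ge\ d\,|W|^{1/d}\,|G|^{\beta}. \tag{8}$$

Check (8) for $W=[-1,1]^d$ and $G$ a box $[0,L]^d$: the left side is $2d\,L^{d-1}$ and the right side is $d\cdot2\cdot L^{d-1}$, an equality. Inequality (8) with $|G|=1/\theta$ is the source of the constant $w$ in (7): a droplet of scaled volume $1/\theta$ costs at least $w$.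

## 4. Two long arms in a box are connected

Inside a droplet we must know that all vertices with long arms lie in one cluster. This lemma says so; it is used in both halves of the proof.

**Lemma 4 (local uniqueness).** As $n\to\infty$,
$$P\big(\exists u,v\in\Lambda_n:\ u,v \text{ both connected to }\partial\Lambda_{2n}\text{ in }\Lambda_{2n},\text{ but not to each other in }\Lambda_{2n}\big)\to0 .$$

*Proof for $d=2$.* If there is an open circuit around $\Lambda_n$ in $\Lambda_{2n}\setminus\Lambda_n$, both arms meet it, and $u$ and $v$ are connected. Otherwise a closed $*$-path joins $\partial\Lambda_{n+1}$ to $\partial\Lambda_{2n}$. By Fact 4 and a sum over its starting point this has probability at most $Cne^{-cn}$. $\square$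

*Proof for $d\ge3$.* Planar circuits are gone; instead we join arms inside thick slabs. Let $p'\in(p_c,p)$ and $F=\mathbb Z_+^2\times\{0\}^{d-2}$. Peierls' argument gives $p_c(F)<1$: if the cluster of the corner in the quadrant is finite or empty, a closed $*$-path in the quadrant runs from some $(j,0)$ to the other axis. It has $l\ge j+1$ sites, so this has probability at most $\sum_l l\,8^{l-1}(1-p)^l$, which is $<1$ for $p$ near $1$. By Fact 3 with $\eta<p'-p_c$, for some $k$ the set $\mathcal Q=[0,\infty)^2\times[0,2k]^{d-2}$ (integer points; a translate of $2kF+\Lambda_k$) has an infinite open cluster at density $p'$. Some vertex of $\mathcal Q$ is then connected to infinity in $\mathcal Q$ with positive probability. Joining it by a fixed open path to any given vertex and using Harris,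
$$\theta_1:=\min_{u\in\{(0,0)\}\times[0,2k]^{d-2}}P_{p'}(u\leftrightarrow\infty\text{ in }\mathcal Q)>0 .$$

**Step 1: connecting two corners of a thickened square.** Let $S_m=[0,m]^2\times[0,2k]^{d-2}$, $u\in\{(0,0)\}\times[0,2k]^{d-2}$, $u'\in\{(m,0)\}\times[0,2k]^{d-2}$. We show $P_p(u\leftrightarrow u'\text{ in }S_m)\ge\delta_1>0$, with $\delta_1$ independent of $m,u,u'$.

Work first under $P_{p'}$. With probability at least $\theta_1$, $u$ is connected in $S_m$ to $\{x_1=m\}\cup\{x_2=m\}$. The symmetry $x_1\leftrightarrow x_2$ fixes $u$ and $S_m$, so $u$ is connected to $\{x_1=m\}$ in $S_m$ with probability at least $\theta_1/2$. By the reflection $x_1\mapsto m-x_1$, $u'$ is connected to $\{x_1=0\}$ in $S_m$ with probability at least $\theta_1/2$. By Harris both occur with probability at least $\theta_1^2/4$. Project the two paths to the first two coordinates. The projections are nearest-neighbor paths (with pauses) in $[0,m]^2$, one from $(0,0)$ to the right side, the other from $(m,0)$ to the left side. Their four endpoints alternate on the boundary of the square, or some coincide, so the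 two projections share a vertex $z$. Thus both original paths visit the column $\{z\}\times[0,2k]^{d-2}$, perhaps at different places.

To connect them, realize the $p$-configuration as the union of the $p'$-configuration and an independent one of density $r=(p-p')/(1-p')$. Given the first configuration, choose such a $z$; the second opens the whole column with probability at least $r^{(2k+1)^{d-2}}$, and then $u\leftrightarrow u'$ in $S_m$. So $\delta_1=\frac{\theta_1^2}{4}r^{(2k+1)^{d-2}}$ works. For $m=0$, $u$ and $u'$ lie in one column, which is open with probability $p^{(2k+1)^{d-2}}\ge\delta_1$ since $r\le p$.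

**Step 2: connecting any two points of a slab.** Let $T=\{0,\dots,2k\}\times\{0,\dots,m\}^{d-1}$, $m\ge2k$. We show $P(x\leftrightarrow y\text{ in }T)\ge\delta_2:=\delta_1^{2(d-1)}$ for all $x,y\in T$.

Change the coordinates $j=2,\dots,d$ one after another from $x_j$ to $y_j$, each in two moves of length at most $\lceil m/2\rceil$ (length $0$ allowed). For a move in direction $j$ use Step 1 in the coordinate plane $(j,i)$ with some $i\in\{2,\dots,d\}\setminus\{j\}$, which exists as $d\ge3$. The square needs room for its side in direction $i$, and there is room at least $\lceil m/2\rceil$ in $\{0,\dots,m\}$ above or below the current value. For the other $d-2$ coordinates use windows of $2k+1$ consecutive values inside $T$ containing the current value; for coordinate $1$ the window is $\{0,\dots,2k\}$. In Step 1 the thick coordinates of $u$ and $u'$ were arbitrary, so in the first move we may also change coordinate $1$ to $y_1$; the others are kept. After $2(d-1)$ moves we have reached $y$. Harris gives the claim.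

**Step 3: many independent chances to meet.** Let $L=2k+1$, $n\ge2k$ and $\mathcal S_j=\Lambda_{n+jL}\setminus\Lambda_{n+(j-1)L}$. This shell is the union of the boxes $\{x\in\Lambda_{n+jL}:\pm x_i>n+(j-1)L\}$, each congruent to a box $T$ with $m=2(n+jL)$. Boxes with different $i$ intersect, so any two points of $\mathcal S_j$ are joined through at most three boxes, and by Harris $P(x\leftrightarrow y\text{ in }\mathcal S_j)\ge\delta_2^3$ for all $x,y\in\mathcal S_j$, also for $x=y$.

For $u,v\in\Lambda_n$ let $A_j$ be the event that $u$ and $v$ are both connected to $\partial\Lambda_{n+jL}$ in $\Lambda_{n+jL}$ and not to each other in it. Cutting an arm at its first visit to $\partial\Lambda_{n+jL}$ shows $A_{j+1}\subset A_j$. Given the configuration in $\Lambda_{n+jL}$ with $A_j$ occurring, choose $x,y\in\mathcal S_{j+1}$ adjacent to the clusters of $u$ and $v$ in $\Lambda_{n+jL}$ respectively. If $x\leftrightarrow y$ in $\mathcal S_{j+1}$, then $u\leftrightarrow v$ in $\Lambda_{n+(j+1)L}$ and $A_{j+1}$ fails. The shell is independent of what was revealed, so $P(A_J)\le(1-\delta_2^3)^J$. With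 $J=\lfloor n/L\rfloor$ we have $n+JL\le2n$, and the event of the lemma is contained in the union of the events $A_J$ over at most $(2n+1)^{2d}$ pairs. The sum tends to $0$. $\square$

## 5. Building a droplet: the lower bound for $P(|C|=n)$

**Proposition 5.** $\displaystyle\limsup_n-n^{-\beta}\log P(|C|=n)\le d|W|^{1/d}\theta^{-\beta}$.

The plan is to take a polytope close to $W$, tile its facets with cheap blocking events, seal the seams by closing few vertices, and leave the inside alone. This gives $|C|$ in an interval; gluing then hits $n$ exactly.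

**Step 1: a polytope slightly larger than $W$.** Fix a small $\varepsilon\in(0,\theta)$ and let $W_\varepsilon=\bigcap_\nu\{x\cdot\nu\le\tau(\nu)+\varepsilon\}$. Its complement is a union of open half-spaces, hence by Lindelöf a countable union of them. So $W_\varepsilon$ is the intersection of countably many of the closed half-spaces. Taking enough of these, together with the directions $\pm e_i$, gives a bounded polytope $\mathsf P=\bigcap\{x\cdot\nu\le\tau(\nu)+\varepsilon\}$ (finitely many directions) with $|\mathsf P|\le|W_\varepsilon|+\varepsilon$. As $\tau\ge0$, $B(0,\varepsilon)\subset\mathsf P$. Let $\Gamma_j$ be the facets, $\nu_j$ their outer normals, $\tau_j=\tau(\nu_j)$. The facet $\Gamma_j$ lies in the hyperplane at distance $\tau_j+\varepsilon$ from $0$, so cutting $\mathsf P$ into cones from $0$ gives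
$$\sum_j(\tau_j+\varepsilon)|\Gamma_j|=d\,|\mathsf P|. \tag{9}$$

**Step 2: the barrier event.** We describe an event that separates the inside of $\lambda\mathsf P$ from the outside. Fix $h\in(0,1)$, to be chosen small depending on $\varepsilon,d,\kappa$ only. Since $a(\nu_j,h)\le\tau_j$, there are $\ell_j\ge1/h$ and a cube $Q^0_j\perp\nu_j$ of side $\ell_j$ with $\phi(Q_j^0,h\ell_j)\le(\tau_j+\varepsilon/2)\ell_j^{d-1}$. Put $H_j=h\ell_j+2\sqrt d$ and $H=\max_jH_j$. For $\lambda\ge1$ let $s_j(y)=y\cdot\nu_j-\lambda(\tau_j+\varepsilon)$, let $\mathrm{proj}_j$ be the orthogonal projection onto $\{s_j=0\}$ (the hyperplane of $\lambda\Gamma_j$), and let $\mathcal S$ be the union of the relative boundaries of the facets of $\mathsf P$. Tile $\{s_j=0\}$ by cubes of side $\ell_j$ parallel to $Q_j^0$. For each tile $Q$ meeting $\lambda\Gamma_j$ choose $z_Q\in\mathbb Z^d$ such that $\tilde Q=Q_j^0+z_Q$ is a translate of $Q$ by a vector of length at most $\sqrt d$ (round the translation vector to $\mathbb Z^d$). Let $\mathfrak B$ be the event that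

- (i) $F(\tilde Q,h\ell_j)$ occurs for every such tile, for all $j$;
- (ii) for every such tile, all vertices within distance $3\sqrt d$ of $\{y+t\nu_j:y\in\partial Q,\ |t|\le H_j+1\}$ are closed, $\partial Q$ being the relative boundary;
- (iii) all vertices within distance $\rho_0$ of $\lambda\mathcal S$ are closed.

Here $\rho_0$ is a large constant depending on $\mathsf P$ and $H$ but not on $\lambda$.

**Step 3: points close to two facets are close to an edge.** We need a constant $c_{\mathsf P}$ such that for all $y$, all $i\ne j$ and all $\lambda$,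
$$\mathrm{dist}(y,\lambda\mathcal S)\le c_{\mathsf P}\big(\mathrm{dist}(y,\lambda\Gamma_i)+\mathrm{dist}(y,\lambda\Gamma_j)\big). \tag{10}$$
By scaling take $\lambda=1$. Let $d_i,d_j$ be the two distances on the right and $y_i\in\Gamma_i$ nearest to $y$. Since $s_j\le0$ on $\mathsf P$ and $s_j$ is $1$-Lipschitz and vanishes on $\Gamma_j$, we have $0\le-s_j(y_i)\le\mathrm{dist}(y_i,\Gamma_j)\le d_i+d_j$.

If $\nu_j=-\nu_i$, then $-s_j$ equals a constant $c>0$ on $\Gamma_i$. So $d_i+d_j\ge c$ and $\mathrm{dist}(y,\mathcal S)\le d_i+\mathrm{diam}\,\Gamma_i\le(1+\mathrm{diam}(\Gamma_i)/c)(d_i+d_j)$.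

Otherwise $-s_j$ is affine on the affine hull of $\Gamma_i$, nonnegative on $\Gamma_i$, with gradient of norm $c_{ij}>0$. Move from $y_i$ in the direction of steepest decrease. Its zero set is reached after length $-s_j(y_i)/c_{ij}$, and one leaves $\Gamma_i$ no later than there. The exit point is in $\mathcal S$, so $\mathrm{dist}(y,\mathcal S)\le d_i+(d_i+d_j)/c_{ij}$.

**Step 4: on $\mathfrak B$ no open path goes from inside to outside.** Let
$$\mathcal Z_j=\{v\in\mathbb Z^d:\mathrm{proj}_j(v)\in\lambda\Gamma_j,\ |s_j(v)|<H_j,\ \mathrm{dist}(v,\lambda\mathcal S)>\rho_0\},$$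
and let $\mathcal A^-$ (resp. $\mathcal A^+$) be the set of vertices at distance $>\rho_0$ from $\lambda\mathcal S$, in no $\mathcal Z_j$, and inside (resp. outside) $\lambda\mathsf P$. Take $\rho_0\ge2c_{\mathsf P}(H+1)+H+3$.

(a) *$\mathcal Z_i$ and $\mathcal Z_j$ ($i\ne j$) are disjoint and non-adjacent.* Otherwise some $v\in\mathcal Z_i$ is within $H$ of $\lambda\Gamma_i$ and within $H+1$ of $\lambda\Gamma_j$, and (10) gives $\mathrm{dist}(v,\lambda\mathcal S)\le c_{\mathsf P}(2H+1)\le\rho_0$, a contradiction.

(b) *No vertex of $\mathcal A^-$ is adjacent to $\mathcal A^+$.* Let $v\in\lambda\mathsf P$ be adjacent to $v'\notin\lambda\mathsf P$, both at distance $>\rho_0$ from $\lambda\mathcal S$. The edge meets some $\lambda\Gamma_j$ at a point at distance at least $\rho_0-1>1$ from $\lambda\mathcal S$, and $\mathrm{proj}_j(v)$ is within $1$ of this point, so $\mathrm{proj}_j(v)\in\lambda\Gamma_j$. Also $|s_j(v)|\le1<H_j$. So $v\in\mathcal Z_j$, that is, $v\notin\mathcal A^-$.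

(c) *If $v\in\mathcal Z_j$ is adjacent to $v'\in\mathcal A^-$, then $s_j(v)\le-H_j+1$; if it is adjacent to $v'\in\mathcal A^+$, then $s_j(v)\ge H_j-1$.* First, $\mathrm{proj}_j(v')\in\lambda\Gamma_j$: otherwise the segment from $\mathrm{proj}_j(v)$ to $\mathrm{proj}_j(v')$, of length at most $1$, meets $\lambda\mathcal S$, and $v$ is within $H+1$ of $\lambda\mathcal S$. As $v'\notin\mathcal Z_j$, it follows that $|s_j(v')|\ge H_j$. If $s_j(v')\ge H_j$, then $v'\notin\lambda\mathsf P$, so $v'\in\mathcal A^+$. If $s_j(v')\le-H_j$, we claim $v'\in\lambda\mathsf P$, so $v'\in\mathcal A^-$. Suppose not. The segment from $\mathrm{proj}_j(v')$ to $v'$ has length at most $H+1$. Its starting point is at distance at least $\rho_0-(H+1)>0$ from $\lambda\mathcal S$, so it is a relative interior point of $\lambda\Gamma_j$, and the segment points inward. So it starts into $\lambda\mathsf P$ and would leave it at a point of some $\lambda\Gamma_i$ with $i\ne j$ (as $s_j<0$ there). Then $v'$ is within $H+1$ of both $\lambda\Gamma_i$ and $\lambda\Gamma_j$, and by (10) within $\rho_0$ of $\lambda\mathcal S$, a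 contradiction. Since $|s_j(v)-s_j(v')|\le1$, (c) follows.

Now let $\mathfrak B$ occur, and suppose an open path goes from $\mathcal A^-$ to $\mathcal A^+$. By (iii) it stays in $\mathcal A^-\cup\mathcal A^+\cup\bigcup_j\mathcal Z_j$. Consider its piece strictly between the first visit to $\mathcal A^+$ and the last visit to $\mathcal A^-$ before it. By (b) it is nonempty, by (a) it lies in one $\mathcal Z_j$, and by (c) it goes from $s_j\le-H_j+1$ to $s_j\ge H_j-1$. Each of its vertices projects into some tile $Q$ meeting $\lambda\Gamma_j$, and by (ii) the projection is at distance more than $3\sqrt d$ from $\partial Q$. The projection moves by at most $1$ per step, so the piece stays over one tile $Q$. Now $\tilde Q$ is $Q$ shifted by at most $\sqrt d$, so the piece stays over $\tilde Q$, and its height relative to $\tilde Q$ differs from $s_j$ by at most $\sqrt d$. It starts at or below $-H_j+1+\sqrt d<-h\ell_j$ and ends above $h\ell_j$. By Lemma 2 it contains a crossing of $Z(\tilde Q,h\ell_j)$, contradicting (i).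

For $\lambda$ large, $0$ is at distance at least $\lambda\varepsilon$ from $\partial(\lambda\mathsf P)$, so $0\in\mathcal A^-$. Hence on $\mathfrak B$, $C(0)\subset\mathcal A^-\cup\bigcup_j\mathcal Z_j$, and $C(0)$ lies within distance $H$ of $\lambda\mathsf P$.

**Step 5: the cost of the barrier.** The event $\mathfrak B$ depends only on vertices within a constant distance $r_1\ge H$ of $\partial(\lambda\mathsf P)$. By translation by $z_Q$, $P(F(\tilde Q,h\ell_j))=P(F(Q_j^0,h\ell_j))$. Each tile involves at most $C_d\,\ell_j^{d-2}(H_j+1)\le C_dh\ell_j^{d-1}$ vertices in (ii), because $h\ell_j\ge1$. There are at most $|\Gamma_j|(\lambda/\ell_j)^{d-1}+O(\lambda^{d-2})$ tiles on facet $j$, and $O(\lambda^{d-2})$ vertices in (iii). All the events are decreasing. Choose $h$ at the start so that $C_d\kappa h\le\varepsilon/2$. By Harris and (9),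
$$P(\mathfrak B)\ge\exp\Big(-\lambda^{d-1}\sum_j(\tau_j+\varepsilon)|\Gamma_j|-O(\lambda^{d-2})\Big)=\exp\big(-\lambda^{d-1}d|\mathsf P|-O(\lambda^{d-2})\big). \tag{11}$$

**Step 6: the typical inside.** Here we control $|C|$ on $\mathfrak B$, without paying. Let $\mathrm{Int}_\lambda=\{v\in\mathbb Z^d\cap\lambda\mathsf P:\mathrm{dist}(v,\partial(\lambda\mathsf P))>r_1\}$; its configuration is independent of $\mathfrak B$. Let $Y_v=Y_v^{(k)}$ be the indicator that $v$ is connected to $\partial(v+\Lambda_k)$ in $v+\Lambda_k$. Then $EY_v=\theta_k\downarrow\theta$ as $k\to\infty$; fix $k$ with $\theta_k\le\theta+\varepsilon$. Let $\mathfrak I$ be the event that the cluster of $0$ in $\mathrm{Int}_\lambda$ has at least $(\theta-\varepsilon)|\mathsf P|\lambda^d$ vertices, and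
$$\sum_{v:\,v+\Lambda_k\subset\mathrm{Int}_\lambda}Y_v\le(\theta+2\varepsilon)|\mathsf P|\lambda^d .$$
*Claim: $P(\mathfrak I)\ge\theta/2$ for large $\lambda$.* The second condition has probability tending to $1$ by Chebyshev, since the sum has at most $|\mathsf P|\lambda^d+O(\lambda^{d-1})$ terms and $Y_u,Y_v$ are independent when $|u-v|_\infty>2k$.

For the first condition let $\mathsf P^-=(1-b)\mathsf P$ with $b\in(0,1)$ so small that $(1-b)^d(\theta-b)>\theta-\varepsilon$. As $\mathsf P^-+bB(0,\varepsilon)\subset(1-b)\mathsf P+b\mathsf P=\mathsf P$, $\mathrm{dist}(\mathsf P^-,\partial\mathsf P)\ge b\varepsilon$. Let $n_0=\lceil\eta\lambda\rceil$ with $\eta<b\varepsilon/(4\sqrt d)$, $g=\lfloor n_0/2\rfloor$, and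
$$X=\{x\in g\mathbb Z^d:(x+[-\tfrac g2,\tfrac g2]^d)\cap\lambda\mathsf P^-\ne\emptyset\}.$$
The number $|X|$ is bounded in $\lambda$. For $x\in X$ every point of $x+\Lambda_{2n_0}$ is within $3\sqrt d\,n_0$ of $\lambda\mathsf P^-$, so $x+\Lambda_{2n_0}\subset\mathrm{Int}_\lambda$ for $\lambda$ large. Moreover $X$ is $*$-connected in $g\mathbb Z^d$. To see this, join points of $\lambda\mathsf P^-$ in the cubes of two elements of $X$ by a segment in $\lambda\mathsf P^-$. It is covered by the finitely many closed cubes meeting it, all centered in $X$. As the segment is connected, the intersection graph of these cubes is connected, and intersecting cubes have equal or $*$-adjacent centers.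

By Lemma 4 and the existence of an infinite cluster, with probability tending to $1$, for all $x\in X$: any two vertices of $x+\Lambda_{n_0}$ connected to $\partial(x+\Lambda_{2n_0})$ in $x+\Lambda_{2n_0}$ are connected to each other there; and $x+\Lambda_g$ contains a vertex of an infinite cluster. For $*$-neighbors $x,x'\in X$ we have $x'+\Lambda_g\subset(x+\Lambda_{n_0})\cap(x'+\Lambda_{n_0})$, since $2g\le n_0$. So the infinite-cluster vertices in $x+\Lambda_{n_0}$ and those in $x'+\Lambda_{n_0}$ are linked through a common one. Every vertex of $\lambda\mathsf P^-$ lies in some $x+\Lambda_{n_0}$, $x\in X$. Hence all vertices of $\lambda\mathsf P^-$ lying in infinite clusters are connected to each other within $\mathrm{Int}_\lambda$.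

Their number divided by $\lambda^d|\mathsf P^-|$ tends to $\theta$ in probability. Indeed put $I_v=1\{|C(v)|=\infty\}\le Y_v^{(k')}$, so $E|Y_v^{(k')}-I_v|=\theta_{k'}-\theta$. For $|u-v|_\infty>2k'$ the variables $Y_u^{(k')},Y_v^{(k')}$ are independent; replacing $I$ by $Y^{(k')}$ in $E(I_uI_v)$ and in $EI_u\,EI_v$ costs at most $2(\theta_{k'}-\theta)$ each, so $|\mathrm{Cov}(I_u,I_v)|\le4(\theta_{k'}-\theta)$. The variance of the number is at most $C\lambda^d(2k'+1)^d+C\lambda^{2d}(\theta_{k'}-\theta)$ for every $k'$, so it is $o(\lambda^{2d})$, and Chebyshev applies. Finally $0\in\lambda\mathsf P^-$ is in an infinite cluster with probability $\theta$. So with probability at least $\theta-o(1)$ the cluster of $0$ in $\mathrm{Int}_\lambda$ has at least $(\theta-b)(1-b)^d|\mathsf P|\lambda^d\ge(\theta-\varepsilon)|\mathsf P|\lambda^d$ vertices. The claim follows.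

On $\mathfrak B\cap\mathfrak I$, for $\lambda$ large, $|C(0)|>(2k+1)^d$, so the cluster of each $v\in C(0)$ leaves $v+\Lambda_k$ and $Y_v=1$. Also $C(0)$ lies within $H$ of $\lambda\mathsf P$, and only $O(\lambda^{d-1})$ such vertices fail $v+\Lambda_k\subset\mathrm{Int}_\lambda$. By independence of $\mathfrak B$ and $\mathfrak I$,
$$P\big((\theta-\varepsilon)|\mathsf P|\lambda^d\le|C|\le(\theta+3\varepsilon)|\mathsf P|\lambda^d\big)\ge\tfrac\theta2\,P(\mathfrak B). \tag{12}$$

**Step 7: from an interval to the exact size.** Given $n$, define $\lambda$ by $(\theta+3\varepsilon)|\mathsf P|\lambda^d=(1-\varepsilon)n$. By (12) some integer $s\in[(1-\varepsilon)\frac{\theta-\varepsilon}{\theta+3\varepsilon}n,(1-\varepsilon)n]$ has $P(|C|=s)\ge\frac{\theta}{2n}P(\mathfrak B)$. Put $m=n-1-s$. As $1-(1-\varepsilon)\big(1-\frac{4\varepsilon}{\theta+3\varepsilon}\big)\le\varepsilon+\frac{4\varepsilon}{\theta}\le\frac{5\varepsilon}\theta$, we have $\varepsilon n-1\le m\le\frac{5\varepsilon}{\theta}n$. Thus the missing volume is small, and Fact 1 is good enough for it: $P(|C|=m)\ge e^{-C_5m^\beta}$ for $n$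 large. By (4) and (11),
$$-\log P(|C|=n)\le d|\mathsf P|\lambda^{d-1}+O(\lambda^{d-2})+C_5(5\varepsilon n/\theta)^\beta+O(\log n).$$
As $\lambda^d\le n/(\theta|\mathsf P|)$, we get $d|\mathsf P|\lambda^{d-1}\le d|\mathsf P|^{1/d}(n/\theta)^\beta$, and $|\mathsf P|\le|W_\varepsilon|+\varepsilon$. Divide by $n^\beta$, let $n\to\infty$, then $\varepsilon\to0$. The compact sets $W_\varepsilon$ decrease to $W$, so $|W_\varepsilon|\downarrow|W|$. This proves Proposition 5. $\square$

**Corollary 6.** $|W|>0$, $0\in\mathrm{int}\,W$, and there is $\tau_0>0$ with $\tau\ge h_W\ge\tau_0$ on $S^{d-1}$.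

*Proof.* By Proposition 5 and $C_4>0$ in (1), $d|W|^{1/d}\theta^{-\beta}\ge C_4>0$. A symmetric convex set of positive volume has $0$ in its interior. $\square$

So $w\in(0,\infty)$, and (8) may be applied to $W$.

## 6. Blocks, holes and the number of skins

**Proposition 7.** $\displaystyle\limsup_n n^{-\beta}\log P(|C|=n)\le-d|W|^{1/d}\theta^{-\beta}=-w$.

The natural attempt is Peierls' argument: pass to blocks, note that the boundary blocks of the cluster are bad, and sum over all possible boundaries. We carry this out below. It yields $P(|C|=n)\le\sum_{\sigma\ge K^{-(d-1)}n^\beta}\sigma e^{-3\sigma}$: if $\sigma$ is the boundary size, isoperimetry for a region of at least $n/K^d$ blocks of side $K$ gives $\sigma\ge K^{-(d-1)}n^\beta$. The rate $3K^{-(d-1)}$ has nothing to do with $\tau$. The obstruction is exact: the number of possible skins is $e^{C'n^\beta}$, of the same exponential order as the probabilities, so one cannot sum over skins and keep the sharp constant.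

The way out is to sum over *shapes*. After scaling by $n^{1/d}$ the skins bound sets of bounded perimeter, and these form, window by window, an $L^1$-compact set. Finitely many small $L^1$-balls suffice, and within one ball we show that the cluster forces almost-disconnection in many disjoint cylinders, each at price $\tau(\nu)$. The crude Peierls bound still has a role: it shows that the perimeter is bounded.

Let $N=n^{1/d}$, $M=\lceil(\log N)^2\rceil$, $A=w+1$, and fix a small $\varepsilon\in(0,\frac12)$.

**Step 1: good blocks.** For $K\ge2$ let $B_x=Kx+\{0,\dots,K-1\}^d$. Call $x$ *good* if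

- (G1) any two vertices of $Kx+\Lambda_{2K}$ connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$ are connected to each other in $Kx+\Lambda_{4K}$;
- (G2) each $B_y$ with $|y-x|_1\le1$ contains a vertex connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$.

By Lemma 4 and the existence of an infinite cluster, $\delta:=P(x\text{ bad})\to0$ as $K\to\infty$; also $\delta>0$, since (G2) fails if all vertices of the box are closed. Goodness of sites at mutual $\ell_\infty$-distance at least $9$ is independent. Taking the largest part of a finite set $T$ in a residue class mod $9$, $P(\text{all of }T\text{ bad})\le\delta^{|T|/9^d}$. Put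
$$\delta_K=\sum_{m\ge1}m\Delta^m\delta^{m/9^d},\qquad \psi_K=38\,\delta_K\Big(\log\frac{2eD_d}{38\,\delta_K}+\kappa\Big),$$
where $D_d$ is a constant such that any cylinder over a $(d-1)$-cube of side $\ell\ge1$ has at most $D_d\ell^{d-1}$ vertices with height in $[i,i+1)$, for each integer $i$. Both tend to $0$ as $K\to\infty$. Fix $K=K(\varepsilon)$ so large that
$$4\Delta\,\delta^{1/(2d9^d)}\le e^{-3},\qquad 38\,\delta_K\le2D_d,\qquad \psi_K\le\varepsilon\tau_0. \tag{13}$$

**Step 2: the boundary blocks are bad.** Assume $|C|=n>(8K+1)^d$ and let $\mathcal C=\{x:B_x\cap C\ne\emptyset\}$. This set is finite and connected, $0\in\mathcal C$, $|\mathcal C|\le n$. Let $O_0$ be the infinite component of $\mathbb Z^d\setminus\mathcal C$ and $O_1,O_2,\dots$ the finite ones, called holes. Let $\partial_j$ be the set of sites of $\mathcal C$ adjacent to $O_j$. For example, if $\mathcal C\subset\mathbb Z^2$ is the ring of the eight sites around the origin, the only hole is the origin and its boundary is $\{(\pm1,0),(0,\pm1)\}$.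

(i) *Every $x\in\partial_j$ is bad.* There are $u\in C\cap B_x$ and a neighbor $y$ of $x$ with $B_y\cap C=\emptyset$. As $|C|>(8K+1)^d$, $u$ is connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$. If $x$ were good, then by (G2) and (G1) $u$ would be connected to a vertex of $B_y\subset Kx+\Lambda_{2K}$, a contradiction.

(ii) *$\partial_j$ is $*$-connected.* Let $O=O_j$. It is connected, and so is $O^c$, which consists of $\mathcal C$ and components adjacent to $\mathcal C$. Let $\Pi$ be the set of edges between $O$ and $O^c$. Suppose $\Pi=\Pi_1\sqcup\Pi_2$, both nonempty, with no 4-cycle (elementary square) containing edges of both. Take $e_i\in\Pi_i$ and join their ends inside $O$ and inside $O^c$. This gives a closed walk containing exactly $e_1,e_2$ from $\Pi$, once each. Modulo 2 every closed walk in $\mathbb Z^d$ is a sum of 4-cycles: swapping two consecutive steps changes it by a 4-cycle or by nothing mod 2, deleting a backtrack changes nothing mod 2, and since each step $e_i$ must be matched by a step $-e_i$, these operations reduce any closed walk to a trivial one. Each 4-cycle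 meets the cut $\Pi$ an even number of times, hence, not meeting both parts, meets $\Pi_1$ an even number of times. So the walk meets $\Pi_1$ an even number of times; but it does so once. This contradiction shows that $\Pi$ is connected via common 4-cycles. The endpoints in $O^c$ of two edges of $\Pi$ in one 4-cycle are equal or $*$-adjacent, and these endpoints form exactly $\partial_j$, because a site of $O^c$ adjacent to $O$ cannot lie in another component.

(iii) *Location.* Let $m_0=|\partial_0|$ and $\tilde D=\mathbb Z^d\setminus O_0\ni0$, finite and connected. If a hyperplane $\{x_i=l\}$ meets $\tilde D$, it contains a site of $\partial_0$: move within it along another coordinate direction to the last site of $\tilde D$. As $\tilde D$ is connected and contains $0$, it follows that $\tilde D\subset[-m_0,m_0]^d$, and the last site of $\tilde D$ on the positive $e_1$-axis is a site $ke_1\in\partial_0$ with $0\le k<m_0$.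

**Step 3: the total boundary is $O(N^{d-1})$.** Call a hole *big* if $|\partial_j|\ge M$, otherwise *small*. Let $\sigma=\sum|\partial_j|$ over $j=0$ and the big holes. Each site lies in at most $2d$ of the $\partial_j$, one for each neighbor at most. So $\sigma\le2dn$, and the union of these boundaries has at least $\sigma/2d$ sites, all bad. Count the possible families for given $\sigma$: at most $2^\sigma$ choices of the sequence of sizes; at most $\sigma\Delta^{m_0}$ choices of $\partial_0$, by (iii) and Lemma 3; at most $(2\sigma+1)^d\Delta^{|\partial_j|}$ choices of each of the at most $\sigma/M$ big-hole boundaries, which lie in $[-m_0,m_0]^d$. Therefore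
$$P(|C|=n,\ \sigma\text{ given})\le\sigma\,2^\sigma\Delta^\sigma(2\sigma+1)^{d\sigma/M}\delta^{\sigma/(2d9^d)}\le\sigma e^{-3\sigma}$$
for $N$ large, because $(2\sigma+1)^{d/M}\le2$ for $\sigma\le2dN^d$ (this is why only holes with boundary at least $(\log N)^2$ are counted), and by (13). Hence for $N$ large
$$P(|C|=n,\ \sigma\ge AN^{d-1})\le e^{-AN^{d-1}}. \tag{14}$$

Now fill the small holes: let $E=\mathcal C\cup\{\text{small holes}\}=\mathbb Z^d\setminus(O_0\cup\text{big holes})$ and $\hat E=\frac1N\bigcup_{x\in E}(Kx+[0,K]^d)$. A face of $\hat E$ separates some $x\in\partial_j$ from $O_j$, with $j=0$ or $O_j$ big, so there are at most $2d\sigma$ faces. If $\sigma<AN^{d-1}$, then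
$$\mathrm{Per}(\hat E)\le A_K:=2dAK^{d-1},\qquad|\hat E|\le V:=C_dA_K^{d/(d-1)}.$$
The number of possible sets $E$ with $\sigma<AN^{d-1}$ is at most $e^{C'N^{d-1}}$, $C'=C'(A,d)$. Indeed $O_j$ is a component of $\mathbb Z^d\setminus\partial_j$, which has at most $2d|\partial_j|\le e^{2d|\partial_j|}$ components (and $O_0$ is the infinite one); so the families counted above, times $e^{2d\sigma}$, bound the number of sets $E$.

**Step 4: the scaled volume is at least about $1/\theta$.** Let $Y_v=Y_v^{(k)}$ be as in Section 5, now with $\theta_k\le\theta+\varepsilon/2$. For $n$ large every $v\in C$ has $Y_v=1$, so $n\le\sum_{v\in\bigcup_{x\in E}B_x}Y_v$. The number of terms is $m=K^d|E|=N^d|\hat E|\ge n$. If $|\hat E|<1/(\theta+\varepsilon)$, then $n>(\theta+\varepsilon)m$, so the sum exceeds $(\theta+\varepsilon)m$. For a fixed set of $m$ vertices, split it into $Q_k=(2k+1)^d$ residue classes mod $2k+1$, within each of which the $Y_v$ are independent. By Hölder, $E\exp(\frac t{Q_k}\sum Y_v)\le(1+\theta_k(e^t-1))^{m/Q_k}$, so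
$$P\Big(\sum Y_v\ge(\theta+\varepsilon)m\Big)\le\exp\Big(-\tfrac m{Q_k}\big[t(\theta+\varepsilon)-\log(1+\theta_k(e^t-1))\big]\Big)=e^{-cm}$$
with $c>0$ for a small fixed $t>0$, since $\theta_k<\theta+\varepsilon$. Here a union bound over skins is harmless, because the cost is of volume order:
$$P\big(|C|=n,\ \sigma<AN^{d-1},\ |\hat E|<\tfrac1{\theta+\varepsilon}\big)\le e^{C'N^{d-1}-cN^d}. \tag{15}$$

## 7. A compact set of shapes

The set $\hat E$ has bounded perimeter but may be spread over a region of unbounded size, so it does not lie in a compact set of $L^1(\mathbb R^d)$. We cut it into finitely many windows.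

**Step 5: windows.** Let $\rho\ge3$ be an integer, $R=\rho^2$, $U=(0,R)^d$, $U_\rho=(\rho,R-\rho)^d$, $\eta\in(0,\frac12)$. For a real number $y$, at most a fraction $(2\rho+1)/R\le3/\rho$ of the $a\in\{0,\dots,R-1\}$ satisfy $\mathrm{dist}(y,a+R\mathbb Z)\le\rho$. Averaging in each coordinate over the volume of $\hat E$, we find $a\in\{0,\dots,R-1\}^d$ such that at most a fraction $3d/\rho$ of the volume of $\hat E$ lies within distance $\rho$ of $\bigcup_i\{x_i\in a_i+R\mathbb Z\}$. Consider the windows $a+Rz+[0,R)^d$, $z\in\mathbb Z^d$. Call a window light if $|\hat E\cap\text{window}|<\eta$. Since $\eta<\frac12\le\frac12R^d$, the relative isoperimetric inequality shows that the light windows carry total volume at most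
$$\eta^{1/d}\sum|\hat E\cap\text{window}|^\beta\le c_d\,\eta^{1/d}A_K .$$
There are $J\le V/\eta$ other ("heavy") windows, say with $z_1,\dots,z_J$. Put $F_i=(\hat E-a-Rz_i)\cap U$. If $\sigma<AN^{d-1}$ and $|\hat E|\ge1/(\theta+\varepsilon)$, then, once $\rho\ge3d$, $(F_1,\dots,F_J)$ belongs to
$$\mathcal K_J=\Big\{(G_i)_{i\le J}:\ \mathrm{Per}(G_i;U)\le A_K,\ \sum|G_i|\le V,\ \sum|G_i\cap U_\rho|\ge v_0\Big\},\qquad v_0=\frac{1-3d/\rho}{\theta+\varepsilon}-c_d\eta^{1/d}A_K, \tag{16}$$
which is compact in $L^1(U)^J$. We take $\rho$ large and $\eta$ small so that $v_0>0$; then $J\ge1$. As $C\subset\Lambda_n$, the number of possible $(a,J,z_1,\dots,z_J)$ is at most a polynomial in $N$.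

## 8. Every piece of surface costs $\tau$

For $G\subset U$ write $I_W(G;U)=\int_{\partial^*G\cap U}h_W(\nu_G)\,d\mathcal H^{d-1}$.

**Lemma 8 (local estimate).** Let $0<\zeta<\min(\varepsilon,\varepsilon\tau_0/3,1)$ and $G=(G_i)\in\mathcal K_J$. There is $\varrho=\varrho(G)>0$ such that for $N$ large, uniformly in $a$ and distinct $z_1,\dots,z_J$,
$$P\big(|C|=n,\ \sigma<AN^{d-1},\ |F_i\triangle G_i|\le\varrho\ \forall i\le J\big)\le e^{-N^{d-1/2}}+\exp\Big(-(1-2\varepsilon)(1-\zeta)^{d+1}N^{d-1}\Big[\sum_iI_W(G_i;U)-J\zeta\Big]\Big), \tag{17}$$
where $F_i=(\hat E-a-Rz_i)\cap U$.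

**Step 6: covering $\partial^*G_i$ by flat balls and cylinders.** We cover most of the surface by disjoint balls in which $G_i$ looks like a half-ball, and fill the equators with cubes. Fix $b=b(\zeta,d)\le\zeta$ such that every $(d-1)$-disc of radius $(1-\zeta)r$ contains finitely many disjoint closed $(d-1)$-cubes of side $br$ of total area at least $(1-\zeta)^d\alpha_{d-1}r^{d-1}$ (pack a fraction $1-\zeta$ of the disc by slightly separated grid cubes). For a unit vector $\nu$ choose $h=h(\nu)\in(0,1)$ with $a(\nu,h)\ge\tau(\nu)-\zeta/2$, and put $\gamma=\gamma(\nu)=hb^d\delta_K/6$. Let $\mu_i=h_W(\nu_{G_i})\,\mathcal H^{d-1}\llcorner(\partial^*G_i\cap U)$. For every $x\in\partial^*G_i\cap U$ with $\nu=\nu_{G_i}(x)$, and for all small $r$,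
$$|(G_i\cap B(x,r))\triangle\{y\in B(x,r):(y-x)\cdot\nu<0\}|\le\gamma r^d,\qquad\alpha_{d-1}r^{d-1}h_W(\nu)\ge(1-\zeta)\mu_i(B(x,r)).$$
The first is De Giorgi's blow-up. For the second, the means of $\nu_{G_i}$ over $B(x,r)$ converge to the unit vector $\nu$, hence the means of $|\nu_{G_i}-\nu|^2=2-2\nu\cdot\nu_{G_i}$ tend to $0$; so by continuity of $h_W\ge\tau_0$ the mean of $h_W(\nu_{G_i})$ tends to $h_W(\nu)>0$, and $\mathcal H^{d-1}(\partial^*G_i\cap B(x,r))\sim\alpha_{d-1}r^{d-1}$.

By Vitali–Besicovitch there are, for each $i$, finitely many disjoint closed balls $B\subset U$ of this kind covering $\mu_i$-mass at least $\mu_i(U)-\zeta$. In each ball of center $x$ and radius $r$ place the cylinders $Z(Q,hbr)$ over the packed cubes $Q$ of side $br$ in the disc of radius $(1-\zeta)r$ through $x$ orthogonal to $\nu$. They are disjoint, and lie in the interior of the ball because $(1-\zeta)^2+b^2\le(1-\zeta)^2+\zeta^2<1$. Let $\varrho$ be the minimum of $\gamma r^d$ over all chosen balls. (If no balls are chosen, put $\varrho=1$; then $\mu_i(U)\le\zeta$ for all $i$, the bracket in (17) is $\le0$,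 and there is nothing to prove.) If $|F_i\triangle G_i|\le\varrho$, then $|(F_i\cap B)\triangle\text{half-ball}|\le2\gamma r^d$ for every chosen ball.

Place each cylinder in its window and rescale by $N$. The base side becomes $\ell=Nbr$ and the half-height $h\ell$. With a slight abuse, denote the result $Z=Z(NQ,h\ell)$.

**Step 7: small closed surfaces of bad blocks are rare.** The filled set $E$ contains small holes, where $C$ is absent; we must know that they are sparse. For a block site $y$ let $X_y=1$ if some $*$-connected set $T$ of bad sites with $|T|<M$ contains $y$ or has $y$ in a finite component of $\mathbb Z^d\setminus T$; otherwise $X_y=0$. Such a $T$ contains $y+le_1$ for some $0\le l<|T|$. Indeed let $l$ be the first index $\ge0$ with $y+le_1\in T$. If $l\ge1$, the sites $y+ie_1$, $0\le i<l$, are in the finite component, so each hyperplane through $y+ie_1$ orthogonal to $e_1$ contains a site of $T$ (leave the component inside the hyperplane), and $|T|\ge l+1$. Hence, by Lemma 3, $P(X_y=1)\le\sum_mm\Delta^m\delta^{m/9^d}=\delta_K$. Moreover $T\subset y+\Lambda_{2M}$, so the $X_y$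 with $y$ in a fixed residue class mod $q=4M+9$ are independent. Let $\mathcal R$ be the set of $x$ whose block $B_x$ meets $Z$. By Hölder,
$$E\exp\Big(q^{-d}\sum_{\mathcal R}X_y\Big)\le\exp\big((e-1)\delta_K|\mathcal R|/q^d\big),$$
and by Markov's inequality, as $e-1-3<-1$,
$$P\Big(\sum_{\mathcal R}X_y>3\delta_K|\mathcal R|\Big)\le e^{-\delta_K|\mathcal R|/q^d}. \tag{18}$$
Since $|\mathcal R|\ge cN^d$ and $q^d$ is polylogarithmic in $N$, the sum of (18) over the fixed number of cylinders is at most $e^{-N^{d-1/2}}$ for $N$ large. From now on assume $\sum_{\mathcal R}X_y\le3\delta_K|\mathcal R|$ for all cylinders, and that the event in (17) occurs.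

**Step 8: closing few vertices disconnects the cylinder.** We look for two layers, one below and one above the equator, with few exceptional vertices. Let $L_i=\{v\in Z\cap\mathbb Z^d:t(v)\in[i,i+1)\}$. Lower layers are those with integer $i\in[-\frac34h\ell,-\frac14h\ell]$, upper layers those with $i\in[\frac14h\ell,\frac34h\ell]$. For $N$ large there are at least $h\ell/3$ of each, and each has at most $D_d\ell^{d-1}$ vertices. If $v\in B_x$, then $v+[0,1]^d\subset Kx+[0,K]^d$, so $\frac1N(v+[0,1]^d)$ lies in $\hat E$ if $x\in E$, and in its complement up to a null set if $x\notin E$. For $v$ in a lower (upper) layer and $N$ large this small cube lies in the corresponding ball, on the side $t<0$ ($t>0$) of its equator. The small cubes have disjoint interiors and volume $N^{-d}$, so their number is controlled by the $L^1$-distance to the half-ball.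

In the lower layers call a vertex defective if its block $x$ satisfies $x\notin E$ or $X_x=1$. At most $2\gamma r^dN^d=2\gamma(\ell/b)^d=\frac13h\delta_K\ell^d$ vertices have $x\notin E$. Also $K^d|\mathcal R|\le2|Z|=4h\ell^d$ for $N$ large, so at most $3\delta_K|\mathcal R|K^d\le12\delta_Kh\ell^d$ vertices have $X_x=1$. So some lower layer $L_{i^-}$ has at most $3(\frac13+12)\delta_K\ell^{d-1}=37\delta_K\ell^{d-1}$ defective vertices. In the upper layers call a vertex defective if its block is in $E$. There are at most $\frac13h\delta_K\ell^d$ of these, so some upper layer $L_{i^+}$ has at most $\delta_K\ell^{d-1}$. Let $S$ be the set of defective vertices in $L_{i^-}\cup L_{i^+}$; thus $|S|\le38\delta_K\ell^{d-1}$.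

*Claim: after closing $S$, $F(NQ,h\ell)$ occurs.* Otherwise some path in $Z$, open in the original configuration and avoiding $S$, crosses from bottom to top. Its height changes by at most $1$ per step, so it visits some $v\in L_{i^-}\setminus S$ and later some $v'\in L_{i^+}\setminus S$. The block $x$ of $v$ is in $E$ with $X_x=0$. So $x$ is good, since otherwise $T=\{x\}$ would give $X_x=1$. Also $x$ is not in a small hole $O_j$, since otherwise $T=\partial_j$, which is $*$-connected, bad and of size $<M$ by Step 2, has $x\in O_j$ in a finite component of its complement, and again $X_x=1$. Hence $x\in\mathcal C$, and there is $u\in C\cap B_x$, connected to $\partial(Kx+\Lambda_{4K})$ in $Kx+\Lambda_{4K}$ because $|C|>(8K+1)^d$. The vertex $v$ is also connected to $\partial(Kx+\Lambda_{4K})$ there, since the path leads from $v$ to $v'$ at distance at least $h\ell/2-2>8K\sqrt d$. By (G1), $u\leftrightarrow v$. So $v\in C$, hence $v'\in C$, and the block of $v'$ is in $\mathcal C\subset E$. Thus $v'$ is defective, $v'\in S$, a contradiction.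

**Step 9: the price of one cylinder.** By the claim, the following event $\mathsf A_Z$ occurs: there exist a lower layer, an upper layer and a subset $S$ of their union with $|S|\le38\delta_K\ell^{d-1}$, such that closing $S$ produces $F=F(NQ,h\ell)$. This event depends only on vertices in $Z$. For fixed $S$, the event that closing $S$ produces $F$ is independent of the state of $S$, and its intersection with $\{S\text{ closed}\}$ is contained in $F$. So its probability is at most $(1-p)^{-|S|}P(F)$. To count the sets $S$, recall that for $0<z\le1$ a set of at most $m_1$ elements has at most $z^{-k}(1+z)^{m_1}$ subsets of size at most $k$. With $m_1=2D_d\ell^{d-1}$, $k=38\delta_K\ell^{d-1}$ and $z=k/m_1\le1$, this is at most $(e/z)^{k}=\exp\big(38\delta_K\log\tfrac{2eD_d}{38\delta_K}\,\ell^{d-1}\big)$. Together with $(1-p)^{-|S|}\le e^{38\kappa\delta_K\ell^{d-1}}$ this gives the factor $e^{\psi_K\ell^{d-1}}$. By (5), whose infimum is over all positions and orientations of the cube, and by the choice of $h$, for $N$ large $P(F)\le e^{-(\tau(\nu)-\zeta)\ell^{d-1}}$, uniformly in $a$ and the $z_i$.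 Therefore
$$P(\mathsf A_Z)\le(2\ell+2)^2e^{\psi_K\ell^{d-1}}e^{-(\tau(\nu)-\zeta)\ell^{d-1}}\le e^{-(\tau(\nu)-2\zeta-\psi_K)\ell^{d-1}}\le e^{-(1-2\varepsilon)\tau(\nu)\ell^{d-1}}, \tag{19}$$
using $3\zeta\le\varepsilon\tau_0$, $\psi_K\le\varepsilon\tau_0$ and $\tau_0\le\tau(\nu)$.

**Step 10: all cylinders together.** The cylinders are disjoint, also across different windows, so the events $\mathsf A_Z$ are independent and their probabilities multiply. As $\tau\ge h_W$, the sum of $\tau(\nu)\ell^{d-1}$ over all cylinders is at least
$$N^{d-1}\sum_{\text{balls}}(1-\zeta)^d\alpha_{d-1}r^{d-1}h_W(\nu)\ge N^{d-1}(1-\zeta)^{d+1}\sum_i(\mu_i(U)-\zeta),\qquad\mu_i(U)=I_W(G_i;U).$$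
With (19) and Step 7 this proves Lemma 8. $\square$

## 9. The Wulff inequality closes the argument

**Step 11: every shape in $\mathcal K_J$ is expensive.** The sets $G_i$ live in $U$, and $I_W(\cdot\,;U)$ ignores $\partial U$; we cut them off inside $U$ at small cost, to apply (8). Take $G_i$ to be its set of density-one points. By the coarea formula for the distance to $\partial U$, $\int_0^\rho\mathcal H^{d-1}(G_i\cap\partial(t,R-t)^d)\,dt\le|G_i|$. So the set of $t\in(0,\rho)$ with $\mathcal H^{d-1}(G_i\cap\partial(t,R-t)^d)\le2|G_i|/\rho$ has positive measure, and we can choose $t_i$ in it outside the null set of $t$ with $\mathcal H^{d-1}(\partial^*G_i\cap\partial(t,R-t)^d)>0$. For $G_i'=G_i\cap(t_i,R-t_i)^d$ the formula for intersections with cubes and $h_W\le\tau_{\max}$ give $I_W(G_i')\le I_W(G_i;U)+2\tau_{\max}|G_i|/\rho$. Place translates of the $G_i'$ at positive distance from each other. As $t_i<\rho$, their union has volume at least $\sum|G_i\cap U_\rho|\ge v_0$. By (8),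
$$\sum_iI_W(G_i;U)\ge d|W|^{1/d}v_0^\beta-2\tau_{\max}V/\rho\qquad\text{on }\mathcal K_J. \tag{20}$$

**Step 12: conclusion.** For each $J\le V/\eta$ cover the compact set $\mathcal K_J$ by finitely many neighborhoods $\{|F_i\triangle G_i|<\varrho(G)\ \forall i\}$ with $G\in\mathcal K_J$. If $|C|=n$, then $\sigma\ge AN^{d-1}$, or $\sigma<AN^{d-1}$ and $|\hat E|<1/(\theta+\varepsilon)$, or $(F_i)$ lies in one of these neighborhoods for some $(a,J,z_1,\dots,z_J)$. From (14), (15), (17), (20) and a union bound over polynomially many $(a,J,z_1,\dots,z_J)$ and finitely many neighborhoods,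
$$\limsup_{n\to\infty}n^{-\beta}\log P(|C|=n)\le-\min\Big(A,\ (1-2\varepsilon)(1-\zeta)^{d+1}\Big[d|W|^{1/d}v_0^\beta-\frac{2\tau_{\max}V}\rho-\frac{V\zeta}\eta\Big]\Big) \tag{21}$$
whenever the bracket is nonnegative. Here $\varepsilon$ is fixed first, then $K$, hence $A_K$ and $V$; the left side depends on none of these parameters. Let $\zeta\to0$, then $\eta\to0$, then $\rho\to\infty$, so that $v_0\to1/(\theta+\varepsilon)$ and the bracket tends to $d|W|^{1/d}(\theta+\varepsilon)^{-\beta}$. Finally let $\varepsilon\to0$. As $A=w+1>w$, the right side tends to $-d|W|^{1/d}\theta^{-\beta}=-w$. This proves Proposition 7. $\square$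

Propositions 5 and 7 and Corollary 6 prove the Theorem: the limit exists for every $d\ge2$ and every $p\in(p_c(\mathbb Z^d),1)$, and equals $w=d|W|^{1/d}\theta^{-(d-1)/d}\in(0,\infty)$. $\blacksquare$

## 10. The tail of $|C|$, and $\tau$ as a genuine limit

Two complements, not needed for the Theorem.

**Complement (a).** $\lim_n-n^{-\beta}\log P(n\le|C|<\infty)=w$ as well. Indeed $P(n\le|C|<\infty)\ge P(|C|=n)$. Conversely, for $0<\varepsilon<w/2$ and $n$ large, the Theorem bounds $P(n\le|C|<\infty)$ by
$$\sum_{m\ge n}e^{-(w-\varepsilon)m^\beta}\le e^{-(w-2\varepsilon)n^\beta}\sum_{m}e^{-\varepsilon m^\beta},$$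
and the last sum is finite.

**Complement (b).** For every $\nu$ and $h>0$, $\limsup_{N\to\infty}N^{-(d-1)}\sup_Q\phi(Q,hN)\le\tau(\nu)$, the supremum being over cubes $Q\perp\nu$ of side $N$. Hence
$$\tau(\nu)=\lim_{h\downarrow0}\liminf_N\inf_Q\frac{\phi(Q,hN)}{N^{d-1}}=\lim_{h\downarrow0}\limsup_N\sup_Q\frac{\phi(Q,hN)}{N^{d-1}} .$$

*Proof.* Given $\varepsilon>0$ choose, as in Section 5, $h'\in(0,1)$ with $C_d\kappa h'\le\varepsilon/2$, $\ell\ge1/h'$ and a cube $Q^0\perp\nu$ of side $\ell$ with $\phi(Q^0,h'\ell)\le(\tau(\nu)+\varepsilon/2)\ell^{d-1}$. Tile the hyperplane of $Q$ by cubes of side $\ell$ parallel to $Q^0$; at most $(N/\ell)^{d-1}+O_\ell(N^{d-2})$ tiles meet $Q$. Impose on these the events (i) and (ii) of Section 5. For $N$ large, any open crossing of $Z(Q,hN)$ contains, by Lemma 2, a crossing of $\{|t|\le h'\ell+2\sqrt d\}$ over $Q$. By (ii) it stays over one tile, and this contradicts (i) exactly as in Step 4 of Section 5. By Harris, $\phi(Q,hN)\le[(N/\ell)^{d-1}+O_\ell(N^{d-2})](\tau(\nu)+\varepsilon)\ell^{d-1}$. Let $N\to\infty$, then $\varepsilon\to0$. The displayed identities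 follow: the first is $\tau(\nu)=\lim_{h\downarrow0}a(\nu,h)$, and the last quantity lies between the middle one and $\tau(\nu)$. $\square$
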